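# Connectedness of degeneracy loci of quadratic forms with ample target

## 1. Quadratic forms with values in a line bundle, degeneracy loci, ampleness

We work over $\mathbb C$, with the classical topology, and all cohomology has coefficients in $\mathbb Q$. Throughout, $X$ is a projective variety of dimension $n$, $E$ is a vector bundle of rank $e$ on $X$, and $L$ is a line bundle on $X$.

**Definition 1 (quadratic form with values in $L$).** It is a section $q\in H^0(X,S^2E^*\otimes L)$. At each point $x$ it gives a quadratic form $q_x:E_x\to L_x$; we also write $q_x(\cdot,\cdot)$ for the associated symmetric bilinear form. The *radical* of $q_x$ is $\mathrm{Rad}(q_x)=\{u: q_x(u,v)=0 \text{ for all } v\in E_x\}$. If $q_x$ has rank $s$, the radical has dimension $e-s$. A subspace $V\subset E_x$ is *isotropic* if $q_x|_V=0$, which is the same as $q_x(u,v)=0$ for all $u,v\in V$.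

*Example.* Take $X=\mathbb P^n$, $E=\mathcal O^e$, $L=\mathcal O(1)$. A quadratic form is a symmetric $e\times e$ matrix of linear forms on $\mathbb P^n$. For $e=2$ and a point where the form is $xy$ (rank $2$), the isotropic lines are $\{x=0\}$ and $\{y=0\}$. More generally, on a nondegenerate space of even dimension $s\ge2$ the maximal isotropic subspaces fall into two families; here each family is one line.

**Definition 2 (degeneracy loci).** $D_k(E)\subset X$ is the subscheme where $q$ has rank at most $k$; locally it is defined by the $(k+1)\times(k+1)$ minors of the matrix of $q$. Put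
$$t(x)=\frac{x(x+1)}2,\qquad r=e-k,\qquad \rho=n-t(r).$$

A symmetric tensor of rank $j$ on a space of dimension $e$ is given by its image $V$, a point of a Grassmannian of dimension $j(e-j)$, and a nondegenerate element of $S^2V$, a space of dimension $t(j)$. So the tensors of rank $j$ form a variety of dimension
$$j(e-j)+\tfrac{j(j+1)}2=ej-\tfrac{j(j-1)}2 .\tag{1}$$
For $j=k$, its codimension in the space of all symmetric tensors is $t(e)-ek+\frac{k(k-1)}2=t(e-k)$. Thus $\rho$ is the dimension one expects for $D_k(E)$.

*Example.* On $X=\mathbb P^2$ take $E=\mathcal O^3$, $L=\mathcal O(1)$, $q=x_0z_0^2+x_1z_1^2+x_2z_2^2$. Then $D_2(E)$ is the triangle $x_0x_1x_2=0$, with $\rho=2-t(1)=1$. And $D_1(E)$ is the set of the three coordinate points, of dimension $0$, while $\rho=2-t(2)=-1$: the actual dimension can exceed $\rho$.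

**Definition 3 (projective bundles, ampleness).** For a vector bundle $F$, $P(F)$ is the bundle of *lines* in $F$, and $\mathcal O(1)$ is the dual of the tautological line bundle on it. A section of $F^*$ is then a section of $\mathcal O(1)$ on $P(F)$. The bundle $F$ is *ample* if $\mathcal O(1)$ is ample on $P(F^*)$.

*Example.* $F=\mathcal O(1)^N$ on $\mathbb P^n$ is ample: $P(F^*)=\mathbb P^n\times\mathbb P^{N-1}$ and $\mathcal O(1)$ is the very ample bundle $\mathcal O(1,1)$. On $\mathbb P^1$ the bundle $F=\mathcal O\oplus\mathcal O(1)$ is not ample: the quotient $F\to\mathcal O$ gives a line subbundle $\mathcal O\subset F^*$, hence a section of $P(F^*)\to\mathbb P^1$ on which $\mathcal O(1)$ is trivial.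

**Definition 4 ($a$-ampleness, Sommese).** Let $a\ge0$ be an integer. $S^2E^*\otimes L$ is *$a$-ample* if for some $d\ge1$ the line bundle $\mathcal O(d)$ on $P(S^2E\otimes L^*)$ is generated by its sections and the morphism associated to $H^0(\mathcal O(d))$ has fibres of dimension $\le a$. The case $a=0$ is ampleness.

*Example.* On $\mathbb P^n\times T$, with $T$ projective, smooth, connected of dimension $a$, take $E=\mathcal O^e$ and $L$ the pullback of $\mathcal O(1)$. Then $P(S^2E\otimes L^*)=\mathbb P^n\times T\times\mathbb P^{t(e)-1}$, and $\mathcal O(1)$ is the pullback of the very ample $\mathcal O(1,1)$ from $\mathbb P^n\times\mathbb P^{t(e)-1}$. The associated morphism has all nonempty fibres equal to $T$, so the bundle is $a$-ample.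

**Definition 5 (constructible sheaf).** A sheaf of $\mathbb Q$-vector spaces on a variety is *constructible* if the variety is a finite disjoint union of locally closed algebraic subsets on each of which the sheaf is locally constant of finite rank. Its support is taken closed.

*Example.* If $S$ is locally closed in $Y$, the sheaf $\mathbb Q_S$ extended by zero to $Y$ is constructible, with support $\overline S$.

We shall use five textbook facts.

**Fact 1 (Artin–Grothendieck; Lazarsfeld, *Positivity I*, Theorem 3.1.13).** If $F$ is a constructible sheaf on an affine variety $S$ and $\dim\operatorname{supp}F\le\delta$, then $H^d(S,F)=0$ for $d>\delta$. (The usual statement is applied to the closed affine subset $\operatorname{supp}F$.) For instance $H^2(\mathbb C^*)=0$, while $H^1(\mathbb C^*)\neq0$.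

**Fact 2 (proper base change).** If $f:Y\to S$ is a proper morphism and $F$ is constructible on $Y$, then $R^cf_*F$ is constructible with stalk $H^c(f^{-1}(s),F)$ at $s$. This stalk vanishes for $c>2\dim f^{-1}(s)$.

**Fact 3 (Poincaré duality).** If $T$ is a smooth variety of pure dimension $N$, then $H^i_c(T)$ is dual to $H^{2N-i}(T)$, and $H^d(T)=0$ for $d>2N$. If $T$ is open in a smooth compact $T'$, the extension by zero $H^i_c(T)\to H^i(T')$ is dual to the restriction $H^{2N-i}(T')\to H^{2N-i}(T)$.

**Fact 4.** If $Z$ is closed in a compact variety $G$, there is an exact sequence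
$$\cdots\to H^i_c(G\setminus Z)\to H^i(G)\to H^i(Z)\to H^{i+1}_c(G\setminus Z)\to\cdots .$$

**Fact 5.** A locally trivial bundle $\pi:Y\to T$ whose fibres are affine spaces induces $H^*(T,F)\cong H^*(Y,\pi^*F)$ for every sheaf (or bounded below complex) $F$ on $T$.

## 2. Chaput's conjecture and the theorems to be proved

The question is whether $D_k(E)$ is connected as soon as its expected dimension is at least $1$ and the bundle where $q$ lives is ample. It is stated in Pierre-Emmanuel Chaput, "Théorèmes d'annulation et lieux de dégénérescence en petit corang", arXiv:math/0502131 (2005).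

**Conjecture.** Let $E$ be a vector bundle of rank $e$ on a smooth, projective, connected variety $X$ of dimension $n$, with a quadratic form with values in a line bundle $L$. Let $k$ be an integer and suppose that $\dim D_k(E)=\rho=n-t(e-k)\ge1$ and that $S^2E^*\otimes L$ is ample. Then $D_k(E)$ is connected.

The answer is yes. Some cases are immediate. If $e=0$, then $D_k(E)$ is $X$ or $\emptyset$. If $k\ge e$, then $D_k(E)=X$ is connected. If $k<0$, then $D_k(E)=\emptyset$, which the hypothesis on the dimension excludes. So from now on $e\ge1$ and $0\le k<e$, that is, $r\ge1$.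

**Theorem A.** Let $X$ be smooth, projective, connected of dimension $n$, and $q\in H^0(X,S^2E^*\otimes L)$ with $S^2E^*\otimes L$ ample. Let $0\le k<e$. If $\rho\ge0$, then $D_k(E)\ne\emptyset$. If $\rho\ge1$, then $D_k(E)$ is connected (and nonempty). In particular the conjecture is true.

Only the number $\rho$ enters, not the actual dimension of $D_k(E)$. Two complements are not needed for the conjecture.

**Theorem B.** Let $X$ be an irreducible projective variety of dimension $n$ (possibly singular) and $a\ge0$ an integer. Suppose that $S^2E^*\otimes L$ is $a$-ample, and let $0\le k<e$. If $\rho\ge a$, then $D_k(E)\neq\emptyset$. If $\rho\ge a+1$, then $D_k(E)$ is connected. The bound $\rho\ge a+1$ is optimal for all $e,k,a$ with $0\le k<e$.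

**Theorem C.** Under the hypotheses of Theorem A, $H^1(X)\to H^1(D_k(E))$ is injective if $\rho\ge1$ and bijective if $\rho\ge2$. If moreover $k=2p\ge2$, $\rho\ge1$ and $D_{k-1}(E)=\emptyset$, then the étale double cover of $D_k(E)_{\rm red}$ that parametrizes the two families of maximal isotropic subspaces of $E_x/\mathrm{Rad}(q_x)$ is connected.

*Example for the double cover.* Let $X$ be a general plane in the $\mathbb P^5$ of conics, with $E=\mathcal O^3$, $L=\mathcal O(1)$ and the tautological form. The conics of rank $1$ form a surface in $\mathbb P^5$, which a general plane misses, so $D_1=\emptyset$. Here $D_2$ is the cubic curve of singular conics in the net, $\rho=1$, and the double cover parametrizes the two lines of each singular conic.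

The case of even $k$ in Theorem A is, to the best of our knowledge, due to L. Tu; it is proved again below.

## 3. Three cases by hand: $k=e-1$, $k=0$, and conics of rank one

**Corank one.** Let $k=e-1$, so $\rho=n-1$. Then $D_{e-1}(E)$ is the zero locus of $\det q$, a section of $\Delta=(\det E^*)^{2}\otimes L^{e}$. Since $\det(S^2E^*\otimes L)=(\det E^*)^{e+1}\otimes L^{t(e)}$, we get $\Delta^{e+1}=\det(S^2E^*\otimes L)^{2}$. The determinant of an ample bundle is ample, so $\Delta$ is ample. If $\det q=0$, then $D_{e-1}=X$. Otherwise $T=X\setminus D_{e-1}$ is affine and smooth of dimension $n$, so $H^d(T)=0$ for $d>n$, and dually $H^i_c(T)=0$ for $i<n$. If $n\ge2$, Fact 4 gives $H^0(X)\cong H^0(D_{e-1})$, and $D_{e-1}$ is connected. If $n=1$, the locus can be disconnected: on $\mathbb P^1$ the form $x_0z_0^2+x_1z_1^2$ has two degenerate points.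

**Rank zero.** Let $k=0$, so $r=e$. Now $D_0(E)$ is the zero locus of a section of an ample bundle of rank $t(e)$. Put
$$\mathcal W=S^2E\otimes L^*.$$
The pairing $[A]\mapsto\langle q,A\rangle$ (with $\langle q,uv\rangle=q(u,v)$) is a section $\hat q$ of $\mathcal O(1)$ on $P(\mathcal W)$. As $\mathcal O(1)$ is ample,
$$B=P(\mathcal W)\setminus\{\hat q=0\}$$
is affine (possibly empty), of dimension $n+t(e)-1$ if nonempty. The projection $B\to X$ has image $X\setminus D_0$: over $x$ the fibre is the complement of the hyperplane $q_x$ in $P(\mathcal W_x)$ if $q_x\ne0$, and it is empty if $q_x=0$. Over $X\setminus D_0$ the fibre is also the set of $A\in\mathcal W_x$ with $\langle q,A\rangle=1$, so $B$ is a level set of a surjective linear map of bundles, hence a locally trivial bundle of affine spaces. Facts 5 and 1 give $H^d(X\setminus D_0)=H^d(B)=0$ for $d\ge n+t(e)$, and Poincaré duality gives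
$$H^i_c(X\setminus D_0)=0\quad\text{for } i\le 2n-(n+t(e))=\rho .$$
By Fact 4, $D_0\ne\emptyset$ if $\rho\ge0$ and $D_0$ is connected if $\rho\ge1$.

The whole proof will be a refinement of this argument: an affine $B$ above, an open set whose compactly supported cohomology we want, and Poincaré duality.

**Conics of rank one.** Let $X=\mathbb P^n$ be a linear subspace of the $\mathbb P^5$ of ternary quadratic forms, $E=\mathcal O^3$, $L=\mathcal O(1)$, with the tautological $q$. Then $S^2E^*\otimes L=\mathcal O(1)^6$ is ample, and for $k=1$ we have $\rho=n-3$. The locus $D_1$ is the intersection of $X$ with the Veronese surface, the image of $\mathbb P^2$ under $\ell\mapsto\ell^2$. For $n=4$ it is a plane conic in $\mathbb P^2$ (possibly singular), which is connected; here $\rho=1$. For $n=3$ it is the intersection of two conics in $\mathbb P^2$, in general four points; here $\rho=0$. So Theorem A is sharp here, and this is an instance where $k$ is odd and $D_k$ is neither the zero locus of $\det q$ nor that of $q$.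

## 4. Isotropic subspaces and symmetric tensors, with a count by rank

For $0<k<e-1$ the locus $D_k$ is given by minors. To imitate the case $k=0$ we want it to be the image of the zero locus of a section. Isotropic subspaces do this, at the price of a Grassmannian.

Let $p\ge0$ be an integer with $m:=e-p\ge1$. Let $G=\mathrm{Gr}(m,E)\to X$ be the bundle of subspaces $V\subset E_x$ of dimension $m$, and
$$M=\dim G=n+pm,\qquad Z_0=\{(x,V)\in G: q_x|_V=0\}.$$

**Step 1. The image of $Z_0$ in $X$ is $D_{2p}(E)$, as a set.** This step replaces the rank condition by a vanishing condition. If $q_x|_V=0$, the matrix of $q_x$ has a zero block of size $m\times m$, so $\operatorname{rk}q_x\le2(e-m)=2p$. Conversely, if $\operatorname{rk}q_x\le2p$, write $q_x=\sum_{i=1}^{2p}z_i^2$ with linear forms $z_i$, some possibly zero. With $x_i,y_i=z_{2i-1}\pm\sqrt{-1}\,z_{2i}$ we have $z_{2i-1}^2+z_{2i}^2=x_iy_i$, so $q_x=\sum_{i=1}^px_iy_i$. The subspace $\{x_1=\dots=x_p=0\}$ has dimension $\ge e-p=m$, and $q_x$ vanishes on it; any $V$ of dimension $m$ inside it gives a point of $Z_0$ over $x$.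

On $G$, the set $Z_0$ is the zero locus of a section of $S^2V^*\otimes L$, where $V$ also denotes the tautological bundle. But for $p\ge1$ and $m\ge2$ this bundle is not ample: on a line in a fibre of $G\to X$, $V^*$ restricts to $\mathcal O(1)\oplus\mathcal O^{m-1}$, so $S^2V^*$ has a trivial quotient. The argument for $k=0$ cannot be applied on $G$ as it stands. We keep the affine variety $B$ over $X$, and measure how far the analogous space over $G$ is from $B$.

**Step 2. The space $Y'$ over $G\setminus Z_0$.** This step builds a space with the cohomology of $G\setminus Z_0$ and a proper map to the affine $B$. Put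
$$Y'=\{(x,V,[A]) : (x,V)\in G,\ [A]\in P(S^2V\otimes L^*),\ \langle q,A\rangle\ne0\}.$$
The fibre over $(x,V)$ is empty if $q_x|_V=0$; otherwise it is the complement of a hyperplane in a projective space. As for $k=0$, $Y'\to G\setminus Z_0$ is a locally trivial bundle of affine spaces, so $H^*(Y')\cong H^*(G\setminus Z_0)$.

Let $g:Y'\to B$ forget $V$. The projective bundle over $G$ with fibre $P(S^2V\otimes L^*)$ maps properly to $P(\mathcal W)$, and $Y'$ is the inverse image of $B$; so $g$ is proper.

**Step 3. Strata and fibres.** This step computes the fibres of $g$. For $1\le j\le e$ let $B_j\subset B$ be the locally closed set where $A$ has rank $j$. By (1),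
$$\dim B_j\le b_j:=n-1+ej-\tfrac{j(j-1)}2 .$$
Up to the twist by $L$, regard $A$ as a symmetric map $E_x^*\to E_x$. If $A$ has rank $j$, it can be written $A=\sum_{i=1}^jv_i^2$ with independent $v_i$, and its image is spanned by the $v_i$. Hence $A\in S^2V\otimes L^*$ if and only if $\operatorname{Im}A\subset V$. The fibre of $g$ over a point of $B_j$ is therefore the set of $V\supset\operatorname{Im}A$, that is,
$$\mathrm{Gr}(m-j,e-j),\ \text{ of dimension } p(m-j),$$
and it is empty if $j>m$. Large fibres lie over small strata. Put $Y'_j=g^{-1}(B_j)$ for $1\le j\le m$. The sets $Y'_{\le j}=\bigcup_{i\le j}Y'_i$ are closed in $Y'$.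

**Lemma 1.** If $F$ is a constructible sheaf on $Y'$ that is zero outside $Y'_j$, then $H^d(Y',F)=0$ for $d>\beta_j:=b_j+2p(m-j)$.

*Proof.* By Fact 2, $R^cg_*F$ is zero outside $B_j$, and it is zero if $c>2p(m-j)$. Its support lies in $\overline{B_j}$, of dimension $\le b_j$, so by Fact 1 $H^b(B,R^cg_*F)=0$ for $b>b_j$. The Leray spectral sequence $H^b(B,R^cg_*F)\Rightarrow H^{b+c}(Y',F)$ gives the result. $\square$

Since $b_j-b_{j-1}=e-(j-1)$, we have
$$\beta_j-\beta_{j-1}=e-2p+1-j .\tag{2}$$

## 5. Theorem A for even rank $k=2p$

Here $e=2p+r$ and $m=e-p=p+r\ge1$.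

**Step 1. The largest $\beta_j$.** This step finds the vanishing range on $Y'$. By (2), $\beta_j-\beta_{j-1}=r+1-j$, which is $\ge0$ for $j\le r+1$ and negative afterwards; at $j=r+1$ it is zero. Since $1\le r\le m$, the maximum of $\beta_1,\dots,\beta_m$ is $\beta_r$. As $m-r=p$,
$$\beta_r=n-1+(2p+r)r-\tfrac{r(r-1)}2+2p^2=n-1+t(r)+2p(p+r)=n-1+t(r)+2pm .$$
Since $2M=2n+2pm$ and $\rho=n-t(r)$, this is $\beta_r=2M-\rho-1$.

**Step 2. Vanishing.** This step passes from strata to $\mathbb Q_{Y'}$. For each $j$ there is an exact sequence of sheaves on $Y'$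
$$0\to\mathbb Q_{Y'_j}\to\mathbb Q_{Y'_{\le j}}\to\mathbb Q_{Y'_{\le j-1}}\to0,$$
all extended by zero. By Lemma 1 and induction on $j$, $H^d(Y',\mathbb Q_{Y'_{\le j}})=0$ for $d>\beta_r$. For $j=m$ this says $H^d(Y')=0$ for $d\ge2M-\rho$. So $H^d(G\setminus Z_0)=0$ for $d\ge 2M-\rho$. As $X$ is smooth, $G\setminus Z_0$ is smooth of dimension $M$, and Poincaré duality gives
$$H^i_c(G\setminus Z_0)=0\quad\text{for } i\le\rho. \tag{3}$$

**Step 3. Connectedness.** This step returns to $D_k$. $G$ is connected, so $H^0(G)=\mathbb Q$. In
$$H^0_c(G\setminus Z_0)\to H^0(G)\to H^0(Z_0)\to H^1_c(G\setminus Z_0),$$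
if $\rho\ge0$ the first group is zero, so $H^0(Z_0)\neq0$ and $Z_0\ne\emptyset$. If $\rho\ge1$ the last group is also zero, so $H^0(Z_0)=\mathbb Q$ and $Z_0$ is connected. Its image $D_k(E)$ has the same properties. This proves Theorem A for even $k$. $\square$

## 6. Odd rank $k=2p+1$: flags, and a count that loses $r-1$

An isotropic subspace of dimension $m$ forces rank $\le 2(e-m)$, an even number. For odd $k$ we need another linear condition: a hyperplane $U\subset V$ orthogonal to $V$.

Let $e=2p+1+r$ and $m=e-p=p+r+1\ge2$, and keep $G$, $M$, $Z_0$, $B$, $Y'$, $g$ of Section 4 for these values. Let $\mathrm{Fl}\to G$ be the bundle of hyperplanes $U\subset V$, that is, $P(V^*)\to G$, a line $[\ell]$ corresponding to $U=\ker\ell$. Put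
$$N=\dim\mathrm{Fl}=M+m-1,\qquad Z=\{(x,U\subset V)\in\mathrm{Fl}:q_x(U,V)=0\}.$$

**Step 1. The image of $Z$ in $X$ is $D_k(E)$.** This step is the odd analogue of linearization. If $q_x(U,V)=0$, the matrix of $q_x$ has a zero block of size $(m-1)\times m$, so $\operatorname{rk}q_x\le(e-m+1)+(e-m)=2p+1$. Conversely, if $\operatorname{rk}q_x\le2p+1$, write as before $q_x=\sum_{i=1}^px_iy_i+z^2$, with linear forms possibly zero. Choose $V$ of dimension $m$ in $\{x_1=\dots=x_p=0\}$ and a hyperplane $U$ of $V$ contained in $\ker(z|_V)$. For $u\in U$, $v\in V$ we get $q_x(u,v)=z(u)z(v)=0$.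

**Step 2. The space $Y$ over $\mathrm{Fl}\setminus Z$.** This step is the analogue of $Y'$. Let $U\cdot V\subset S^2V$ be the image of $U\otimes V$. If $U=\ker\ell$, then
$$U\cdot V=\ker\big(S^2V\to S^2(V/U)\big)=\{A\in S^2V: A(\ell,\ell)=0\},$$
where $A$ is viewed as a quadratic form on $V^*$. It is a hyperplane in $S^2V$, nonzero since $m\ge2$. And $q_x(U,V)=0$ if and only if $q_x$ vanishes on $U\cdot V$. Put
$$Y=\{(x,U\subset V,[A]) : [A]\in P(U\cdot V\otimes L^*),\ \langle q,A\rangle\ne0\}.$$
As before, $Y\to\mathrm{Fl}\setminus Z$ is a locally trivial bundle of affine spaces, so $H^*(Y)\cong H^*(\mathrm{Fl}\setminus Z)$.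

Let $h:Y\to Y'$ forget $U$. $Y$ is the closed subset $\{A(\ell,\ell)=0\}$ of $Y'\times_G\mathrm{Fl}$, and $Y'\times_G\mathrm{Fl}\to Y'$ is proper, so $h$ is proper. Its fibre at $(x,V,[A])$ is the quadric
$$Q_A=\{[\ell]:A(\ell,\ell)=0\}\subset P(V^*)\simeq\mathbb P^{m-1},\quad\text{of rank } j=\operatorname{rk}A\in[1,m].$$

**The direct count.** A natural attempt is to repeat Lemma 1 for $g\circ h:Y\to B$. Its fibres over $B_j$ have dimension $p(m-j)+(m-2)$, so one finds $H^d(Y)=0$ for $d>\max_j\beta_j+2(m-2)$. By (2), now
$$\beta_j-\beta_{j-1}=r+2-j,\tag{4}$$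
so the maximum is $\beta_{r+1}$ (note $r+1\le m$). As $m-(r+1)=p$,
$$\beta_{r+1}=n-1+(2p+1+r)(r+1)-\tfrac{r(r+1)}2+2p^2=n-1+t(r+1)+2pm .\tag{5}$$
With $2N=2n+2pm+2m-2$,
$$2N-\big(\beta_{r+1}+2m-4\big)=n+3-t(r+1)=\rho+2-r ,$$
so duality gives $H^i_c(\mathrm{Fl}\setminus Z)=0$ for $i\le\rho-(r-1)$. This suffices for $r=1$. For $r\ge2$ it proves connectedness only if $\rho\ge r$.

**Where it stops, on conics.** Take $e=3$, $k=1$, $n=4$ as in Section 3: $p=0$, $r=2$, $m=3$, $G=X$, $M=4$, $N=6$, $Y'=B$, $\rho=1$. The strata bounds are $b_1=6$, $b_2=8$, $b_3=9$, and the fibres $Q_A$ are plane conics. The count gives $H^d(Y)=0$ for $d>9+2=11$. To get $H^1_c(\mathrm{Fl}\setminus Z)=0$ we need $H^{11}(Y)=0$: it misses by one. The term it cannot exclude comes from degree $9$ on the rank-$3$ stratum, combined with the top class $\eta$ in $H^2$ of a smooth conic. But $\eta$ is the restriction of a class on $\mathrm{Fl}$, so it is present over all of $B$, and it contributes $H^9(B)\cong H^9(X\setminus D_0)$. This vanishes because $X\setminus D_0$ has real dimension $8$. Fact 1 on $B$ does not see this.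

So the classes $\eta^l$ in the cohomology of the fibres should be treated globally, by dimension, and only the rest of the cohomology of the quadrics should be counted by strata.

## 7. The cohomology of singular quadrics and the cone of the hyperplane classes

**Lemma 2.** Let $Q\subset\mathbb P^{m-1}$ ($m\ge2$) be a quadric of rank $j\ge1$ and $\eta$ the hyperplane class. Then $\eta^0,\dots,\eta^{m-2}$ are nonzero in $H^*(Q)$. The quotient of $H^*(Q)$ by their span is zero if $j$ is odd; if $j$ is even it has dimension $1$ and is concentrated in degree $2m-2-j$.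

*Proof.* Since $\dim Q=m-2$, the degree shows $\eta^{m-2}\ne0$ on $Q$, so the lower powers are nonzero too. Hence they span one line in each degree $0,2,\dots,2m-4$. It remains to compute Betti numbers.

If $j=1$, $Q$ is a $\mathbb P^{m-2}$ as a set, and the quotient is zero. Let $j\ge2$, and let $\Lambda\simeq\mathbb P^{m-j-1}$ be the vertex (empty if $j=m$). Projection from $\Lambda$ makes $\mathbb P^{m-1}\setminus\Lambda$ a vector bundle of rank $m-j$ over $\mathbb P^{j-1}$. It makes $Q\setminus\Lambda$ its restriction to a smooth quadric of dimension $j-2$ (two points if $j=2$). A smooth quadric of dimension $d=j-2$ has Poincaré polynomial $\sum_{i=0}^{d}u^{2i}+[d\text{ even}]\,u^d$, and the Thom isomorphism shifts compactly supported degrees by $2(m-j)$. The compactly supported cohomologies of $\Lambda$ and of $Q\setminus\Lambda$ are in even degrees, so the connecting maps vanish and the Poincaré polynomials add: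
$$\sum_{i=0}^{m-j-1}u^{2i}+u^{2(m-j)}\Big(\sum_{i=0}^{j-2}u^{2i}+[j\text{ even}]\,u^{j-2}\Big)=\sum_{i=0}^{m-2}u^{2i}+[j\text{ even}]\,u^{2m-2-j}. \qquad\square$$

*Example.* For $m=3$: a smooth conic ($j=3$) has nothing beyond $\eta^0,\eta^1$; two lines ($j=2$) have one extra class in degree $2$; a double line ($j=1$) has none. The extra class sits only over rank $2$, a smaller stratum.

**Step 1. The cone $K$.** This step separates the global classes $\eta^l$ from the rest. Let $\eta\in H^2(\mathrm{Fl})$ be $c_1(\mathcal O(1))$ of $P(V^*)\to G$. A class in $H^{2l}(Y)$ is a morphism $\mathbb Q_{Y'}[-2l]\to Rh_*\mathbb Q_Y$, so the classes $\eta^l|_Y$, $0\le l\le m-2$, define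
$$\bigoplus_{l=0}^{m-2}\mathbb Q_{Y'}[-2l]\to Rh_*\mathbb Q_Y .$$
Let $K$ be its cone. By Fact 2 the stalk of $R^ah_*\mathbb Q_Y$ at a point is $H^a(Q_A)$, and on stalks the morphism sends generators to the $\eta^l$. By Lemma 2 it is injective on cohomology sheaves. The long exact sequence of cohomology sheaves then shows that $\mathcal H^a(K)$ is the cokernel in degree $a$. It is constructible. It is zero unless $a=2m-2-j$ with $j$ even, $2\le j\le m$, and in that case it is zero outside $Y'_j$ (the value of $a$ determines $j$).

**Step 2. Vanishing for $K$.** This step counts the rest by strata. By Lemma 1, $H^b(Y',\mathcal H^a(K))=0$ for $a=2m-2-j$ and $b>\beta_j$. The spectral sequence $H^b(Y',\mathcal H^a(K))\Rightarrow H^{a+b}(Y',K)$ gives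
$$H^i(Y',K)=0\quad\text{for } i>\max_{1\le j\le m}\tau_j,\qquad \tau_j:=\beta_j+2m-2-j .$$
By (4), $\tau_j-\tau_{j-1}=r+1-j$, so the maximum is $\tau_{r+1}$ (we have $r+1\le m$, and $\tau_r=\tau_{r+1}$). By (5),
$$2N-\tau_{r+1}=(2n+2pm+2m-2)-\big(n-1+t(r+1)+2pm\big)-(2m-3-r)=n+2+r-t(r+1).$$
Since $t(r+1)=t(r)+r+1$, this is $n+1-t(r)=\rho+1$. Therefore
$$H^i(Y',K)=0\quad\text{for } i\ge2N-\rho. \tag{6}$$

Compared with the direct count, the degree $2m-4$ of the top class has been replaced by $2m-2-j$, which decreases as the stratum grows; the loss $r-1$ has disappeared.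

## 8. Theorem A for odd rank

**Step 1. The classes $\eta^l$ do not contribute near the top.** This step disposes of the global part. The triangle defining $K$ gives an exact sequence
$$\bigoplus_{l=0}^{m-2}H^{i-2l}(Y')\to H^i(Y)\to H^i(Y',K). \tag{7}$$
For $i\ge2N-1$ and $l\le m-2$,
$$i-2l\ge2M+2m-3-2(m-2)=2M+1 .$$
But $H^d(Y')\cong H^d(G\setminus Z_0)=0$ for $d>2M$, as $G\setminus Z_0$ is a manifold of real dimension $2M$. So the left term of (7) is zero for $i\ge2N-1$.

**Step 2. Vanishing on $\mathrm{Fl}\setminus Z$.** This step combines (6) and (7). If $\rho\ge0$, then (6) applies to $i=2N$, and $H^{2N}(\mathrm{Fl}\setminus Z)\cong H^{2N}(Y)=0$. If $\rho\ge1$, it also applies to $i=2N-1$, and $H^{2N-1}(\mathrm{Fl}\setminus Z)=0$. As $\mathrm{Fl}\setminus Z$ is smooth of dimension $N$, Poincaré duality gives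
$$H^0_c(\mathrm{Fl}\setminus Z)=0\ \text{ if }\rho\ge0,\qquad H^1_c(\mathrm{Fl}\setminus Z)=0\ \text{ if }\rho\ge1. \tag{8}$$

**Step 3. Connectedness.** This step returns to $D_k$. Since $\mathrm{Fl}$ is connected, the exact sequence
$$H^0_c(\mathrm{Fl}\setminus Z)\to H^0(\mathrm{Fl})\to H^0(Z)\to H^1_c(\mathrm{Fl}\setminus Z)$$
shows that $Z\ne\emptyset$ if $\rho\ge0$, and that $Z$ is connected if $\rho\ge1$. The same holds for its image $D_k(E)$. This completes the proof of Theorem A, and so of the conjecture. $\blacksquare$

## 9. Fibres of $Z_0\to D_{2p}$ and of $Z\to D_{2p+1}$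

For Theorem C we need to know which fibres are connected. Fix $x$ and let $q_x$ have rank $s$ and radical $R$.

**Step 1. Isotropic subspaces of a given dimension.** This step gives the list of connected components. Classically, the maximal isotropic subspaces contain $R$ and have dimension $e-\lceil s/2\rceil$. They form a connected variety if $s$ is odd or $0$. If $s\ge2$ is even they form two connected components; writing $q_x=\sum_{i=1}^{s/2}x_iy_i$, the subspaces $M_1=\{x_1=x_2=\dots=x_{s/2}=0\}$ and $M_2=\{y_1=x_2=\dots=x_{s/2}=0\}$ lie one in each, and $\dim M_1\cap M_2=\dim M_1-1$. We claim, for $0\le\mu\le e-\lceil s/2\rceil$: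

> ($*$) The variety of isotropic subspaces of dimension $\mu$ is nonempty and connected, except if $s\ge2$ is even and $\mu=e-s/2$, where it has two connected components.

Every isotropic subspace lies in a maximal one, and $\mathrm{Gr}(\mu,M_1)$ is connected for each maximal $M_1$. So the isotropic subspaces of dimension $\mu$ contained in a member of a given connected family form a closed connected set: the image of a Grassmann bundle over that family. If $s$ is odd or $0$ there is one family, and ($*$) follows. If $s\ge2$ is even and $\mu<e-s/2$, there are two such sets, and they meet in every subspace of dimension $\mu$ of $M_1\cap M_2$. If $\mu=e-s/2$, they are the two components.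

**Step 2. $k=2p$.** This step describes $Z_0\to D_k$. Here $\mu=m=e-p$ and $s\le2p$. The exceptional case of ($*$) is $s=2p\ge2$. So the fibre is connected over $D_{k-1}$. If $p\ge1$, it has two components over $D_k\setminus D_{k-1}$. Moreover, with reduced structures, $Z_0\to D_k$ is locally trivial over $D_k\setminus D_{k-1}$. Indeed the radical is a subbundle there, and the quotient form is nondegenerate, so locally in the classical topology it can be written $\sum x_iy_i$ in a suitable frame; and $V$ is determined by $V/R$. If $p=0$, then $Z_0=D_0$.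

**Step 3. $k=2p+1$.** This step shows that all fibres of $Z\to D_k$ are connected. A point of the fibre is a pair $U\subset V$ with $\dim U=e-p-1$, $\dim V=e-p$, $U$ isotropic and $V\subset U^\perp$. Let $U$ be any isotropic subspace of dimension $e-p-1$. Its image in $E_x/R$ is isotropic, so
$$\dim U-\dim(U\cap R)\le\lfloor s/2\rfloor\le p,$$
whence $\dim(U\cap R)\ge e-2p-1$ and
$$\dim U^\perp=e-\dim U+\dim(U\cap R)=p+1+\dim(U\cap R)\ge e-p>\dim U .$$
So the fibre of $Z\to D_k$ maps onto the variety of these $U$, with fibres the projective spaces $P(U^\perp/U)$. Since $\lceil s/2\rceil\le p+1$, the statement ($*$) applies with $\mu=e-p-1$, and the exceptional case would need $s=2p+2$. So the variety of the $U$ is nonempty and connected, and the fibre is connected.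

## 10. First cohomology and the double cover: Theorem C

Let $f:Z'\to D_k$ be $Z_0\to D_k$ or $Z\to D_k$, and $G'=G$ or $\mathrm{Fl}$, according to the parity of $k$.

**Step 1. $H^1(D_k)\to H^1(Z')$ is injective.** This step allows us to work upstairs. The Leray spectral sequence always gives $H^1(D_k,f_*\mathbb Q)\hookrightarrow H^1(Z')$. If $k$ is odd or $0$, the fibres are connected, so $f_*\mathbb Q=\mathbb Q$ and we are done.

Let $k\ge2$ be even. A section of $f_*\mathbb Q$ over an open $W$ is a locally constant function on $f^{-1}(W)$. Averaging it over the connected components of each fibre gives a function on $W$, which we claim is locally constant. On $D_k\setminus D_{k-1}$, $f$ is locally a product over connected open sets, and the claim is clear. Near a point of $D_{k-1}$, the fibre is connected, so the given function is constant in a neighborhood of the fibre; since $f$ is proper, it is constant over a neighborhood of the point, and so is the average. Averaging thus defines a morphism $f_*\mathbb Q\to\mathbb Q$ with $\mathbb Q\to f_*\mathbb Q\to\mathbb Q$ the identity. So $H^1(D_k)\hookrightarrow H^1(D_k,f_*\mathbb Q)\hookrightarrow H^1(Z')$.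

**Step 2. Injectivity for $\rho\ge1$.** This step uses $H^1_c$. Since $G'\to X$ is a bundle of flag varieties, whose fibres are connected with no $H^1$, we have $H^1(X)=H^1(G')$. By (3) or (8), $H^1_c(G'\setminus Z')=0$, so $H^1(G')\to H^1(Z')$ is injective by Fact 4. The map $H^1(X)\to H^1(Z')$ factors through $H^1(D_k)$, so $H^1(X)\to H^1(D_k)$ is injective.

**Step 3. Reduction of bijectivity for $\rho\ge2$.** This step shows what remains to be proved. Suppose that $H^2_c(G'\setminus Z')\to H^2(G')$ is injective. By Fact 4, $H^1(G')\to H^1(Z')$ is then surjective, hence bijective. So the composite $H^1(X)\to H^1(D_k)\hookrightarrow H^1(Z')$ is bijective, and therefore so is $H^1(X)\to H^1(D_k)$. If $k$ is even, $H^2_c(G'\setminus Z')=0$ by (3), and we are done.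

**Step 4. The injectivity for odd $k$.** This step treats $H^2_c(\mathrm{Fl}\setminus Z)\to H^2(\mathrm{Fl})$ by duality. By (6) and (7) with $i=2N-2\ge2N-\rho$, the map $\bigoplus_lH^{2N-2-2l}(Y')\to H^{2N-2}(Y)$ is surjective. The degrees $2N-2-2l=2M+2m-4-2l$ are $\ge2M$, with equality only for $l=m-2$; the other terms are zero. So $H^{2N-2}(Y)$ is generated by the $\eta^{m-2}\,h^*\xi'$ with $\xi'\in H^{2M}(Y')\cong H^{2M}(G\setminus Z_0)$.

The restriction $H^{2M}(G)\to H^{2M}(G\setminus Z_0)$ is surjective. Indeed, if $Z_0=\emptyset$ it is the identity. If $Z_0\ne\emptyset$, the target is dual to $H^0_c(G\setminus Z_0)=\ker(H^0(G)\to H^0(Z_0))=0$, because $G$ is connected.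

If $(U\subset V)\notin Z$, then $q|_V\ne0$; so $\mathrm{Fl}\setminus Z$ maps to $G\setminus Z_0$, and the two maps $Y\to Y'\to G\setminus Z_0$ and $Y\to\mathrm{Fl}\setminus Z\to G\setminus Z_0$ agree. Hence $H^{2N-2}(\mathrm{Fl}\setminus Z)\cong H^{2N-2}(Y)$ is generated by restrictions of classes $\eta^{m-2}\xi\in H^{2N-2}(\mathrm{Fl})$ with $\xi\in H^{2M}(G)$. So $H^{2N-2}(\mathrm{Fl})\to H^{2N-2}(\mathrm{Fl}\setminus Z)$ is surjective, and dually $H^2_c(\mathrm{Fl}\setminus Z)\to H^2(\mathrm{Fl})$ is injective.

**Step 5. The double cover.** This step proves the last assertion. Let $k=2p\ge2$, $\rho\ge1$, $D_{k-1}=\emptyset$. By Step 2 of Section 9, the fibre of $Z_0$ over $x\in D_k$ is the variety of maximal isotropic subspaces of $E_x/\mathrm{Rad}(q_x)$, and $Z_0\to D_k$ is locally trivial. Sending $V$ to its family factors $Z_0\to D_k$ through a surjection onto the double cover of families. By Section 5, $Z_0$ is connected, so the double cover is connected. $\blacksquare$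

## 11. Singular $X$ and $a$-ample bundles: Theorem B

**Step 1. Reduction to normal $X$.** This step prepares for intersection complexes. Let $\nu:\tilde X\to X$ be the normalization, a finite map. The pulled-back sections of $\mathcal O(d)$ still generate $\mathcal O(d)$ and define a morphism with fibres of dimension $\le a$. The complete linear system has smaller fibres, since the morphism just mentioned factors through its morphism. So $a$-ampleness is preserved. And $\nu^{-1}(D_k(E))=D_k(\nu^*E)$ maps onto $D_k(E)$, so nonemptiness and connectedness descend. We suppose $X$ normal.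

**Step 2. The intersection complex.** This step recalls the substitute for $\mathbb Q_X$ that satisfies duality. Let $I$ be the intersection complex of $X$, normalized by $I|_{X_{\rm reg}}=\mathbb Q$ (Goresky–MacPherson; Beilinson–Bernstein–Deligne). It has these properties:

* $\mathcal H^c(I)=0$ for $c<0$;
* $\mathcal H^0(I)=\mathbb Q_X$, because $X$ is normal, hence locally irreducible;
* $\dim\operatorname{supp}\mathcal H^c(I)\le n-c$ for $c\ge0$;
* $I$ is self-dual up to a shift by $2n$.

*Examples.* For a nodal curve, $I=\nu_*\mathbb Q$, and $\mathcal H^0(I)$ has rank $2$ at the node: normality matters for the second property. For a normal projective cone over a smooth curve $C$, a surface whose only possible singularity is the vertex, $I=\tau_{\le1}Rj_*\mathbb Q$, where $j$ is the inclusion of the complement of the vertex. The link of the vertex is a circle bundle over $C$ with nonzero Euler class, so $\mathcal H^1(I)$ is supported at the vertex with stalk $H^1(C)$, and $0\le n-1=1$ as the third property requires.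

We also write $I$ for its pullbacks to varieties over $X$. On $T$ smooth over $X$ it is the intersection complex of $T$, so $H^i_c(T,I)$ is dual to $H^{2\dim T-i}(T,I)$. This applies to open subsets of $G$ and $\mathrm{Fl}$.

**Step 3. Replacement of Fact 1.** This step replaces affineness of $B$. Let $\varphi$ be the morphism associated to $H^0(\mathcal O(d))$. The section $\hat q^{\,d}$ comes from a linear form, so $\varphi$ induces a proper morphism from $B$ to an affine variety $S$, with fibres of dimension $\le a$. Let $F$ be constructible on $B$ with $\dim\operatorname{supp}F\le\delta$. We claim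
$$H^d(B,F)=0\quad\text{for } d>\delta+a. \tag{9}$$
By Fact 2, $R^c\varphi_*F$ is zero if $c>2a$, and its stalk at $s$ is zero unless $\dim(\varphi^{-1}(s)\cap\operatorname{supp}F)\ge\lceil c/2\rceil$. The set of such $s$ is closed of dimension $\le\delta-\lceil c/2\rceil$. By Fact 1 and Leray, only degrees at most $(\delta-\lceil c/2\rceil)+c=\delta+\lfloor c/2\rfloor\le\delta+a$ contribute.

**Step 4. Replacement of Lemma 1.** This step counts strata over closed subsets of $X$. Let $F$ be constructible on $Y'$, zero outside the part of $Y'_j$ lying over a closed subset of $X$ of dimension $\le n-c$. Then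
$$H^d(Y',F)=0\quad\text{for } d>\beta_j-c+a. \tag{10}$$
The proof is that of Lemma 1: the sheaves $R^{c'}g_*F$ vanish for $c'>2p(m-j)$ and are supported in dimension $\le b_j-c$, and (9) replaces Fact 1.

**Step 5. Even $k$.** This step is the analogue of (3). In the spectral sequence $H^b(Y',\mathcal H^c(I))\Rightarrow H^{b+c}(Y',I)$, filter each $\mathcal H^c(I)$ by the strata $Y'_j$. By (10) the terms vanish for $b>\max_j\beta_j-c+a$. With the computation of Section 5, $H^d(Y',I)=0$ for $d>\max_j\beta_j+a=2M-\rho-1+a$. By Fact 5, $H^d(Y',I)\cong H^d(G\setminus Z_0,I)$. By duality, $H^i_c(G\setminus Z_0,I)=0$ for $i\le\rho-a$.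

**Step 6. Odd $k$.** This step is the analogue of (8). Tensor the triangle defining $K$ with $I$. Since $h$ is proper, the projection formula gives a triangle on $Y'$
$$\bigoplus_{l=0}^{m-2}I[-2l]\to Rh_*I\to K\otimes I\to .$$
Over the field $\mathbb Q$, $\mathcal H^b(K\otimes I)=\bigoplus_{a'+c=b}\mathcal H^{a'}(K)\otimes\mathcal H^c(I)$. The term with $a'=2m-2-j$ and $c$ is zero outside the part of $Y'_j$ over $\operatorname{supp}\mathcal H^c(I)$, so by (10) it contributes in degrees at most $(\beta_j-c+a)+a'+c=\tau_j+a$. As $\max_j\tau_j=2N-\rho-1$ by Section 7, $H^i(Y',K\otimes I)=0$ for $i\ge2N-\rho+a$.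

On the other side, $H^d(Y',I)\cong H^d(G\setminus Z_0,I)$ is dual to $H^{2M-d}_c(G\setminus Z_0,I)$, which is zero for $d>2M$ because $I$ lives in degrees $\ge0$. As in Step 1 of Section 8, for $i\ge2N-1$ the terms $H^{i-2l}(Y',I)$ have $i-2l\ge2M+1$ and vanish. So $H^{2N}(Y,I)=0$ if $\rho\ge a$, and also $H^{2N-1}(Y,I)=0$ if $\rho\ge a+1$. Since $H^*(Y,I)\cong H^*(\mathrm{Fl}\setminus Z,I)$, duality gives $H^i_c(\mathrm{Fl}\setminus Z,I)=0$ for $i=0$ if $\rho\ge a$, and for $i=0,1$ if $\rho\ge a+1$.

**Step 7. Back to $\mathbb Q$.** This step is needed because connectedness is about $\mathbb Q$, not $I$. Let $T=G\setminus Z_0$ or $\mathrm{Fl}\setminus Z$. Since $\mathcal H^0(I)=\mathbb Q$, there is a triangle $\mathbb Q\to I\to\tau_{\ge1}I\to$, and $H^i_c(T,\tau_{\ge1}I)=0$ for $i\le0$. So $H^i_c(T,\mathbb Q)\to H^i_c(T,I)$ is injective for $i\le1$. Hence $H^0_c(T)=0$ if $\rho\ge a$, and $H^1_c(T)=0$ too if $\rho\ge a+1$. The varieties $G$ and $\mathrm{Fl}$ are connected, Step 1 of Section 4 and Step 1 of Section 6 did not use smoothness, and the last steps of Sections 5 and 8 conclude without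 change.

**Step 8. Optimality.** This step shows that $\rho=a$ is not enough for connectedness, for any $0\le k<e$ and $a\ge0$. Put $\nu=t(e-k)\ge1$.

If $k\ge1$, the forms of rank $\le k$ in $\mathbb P^{t(e)-1}$ have codimension $\nu\le t(e)-1$, so a general linear subspace $\mathbb P^\nu$ meets this locus in a finite nonempty set. Choose coordinates of $\mathbb P^\nu$ that vanish at none of these points, and compose with $[x_i]\mapsto[x_i^2]$, under which each of these points has $2^\nu$ preimages. We get a quadratic form on $\mathcal O^e$ with values in $\mathcal O(2)$ on $\mathbb P^\nu$ whose $D_k$ is finite of cardinality $\ge2^\nu\ge2$.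

If $k=0$, then $\nu=t(e)$; take as coefficients $\nu$ quadrics of $\mathbb P^\nu$ whose intersection consists of $2^\nu$ points, for example $x_i^2-x_0^2$ for $1\le i\le\nu$.

In both cases $S^2E^*\otimes L=\mathcal O(2)^{t(e)}$ is ample and $\rho=0$. Pull everything back to $\mathbb P^\nu\times T$ with $T$ projective, smooth, connected of dimension $a$. As in the example after Definition 4 (with $\mathcal O(2,1)$ in place of $\mathcal O(1,1)$), the bundle is $a$-ample. Now $\rho=a$, and $D_k$ is the product of $T$ with a finite set of at least two points, which is not connected. So the bound $\rho\ge a+1$ is optimal; in particular, so is $\rho\ge1$ in the ample case. $\blacksquare$
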